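\title{A strongly essential valuation that is not a Nash valuation}

\begin{abstract}
Every Nash valuation of a variety in characteristic zero is strongly essential: on every arc-wise semi-resolution, its center is an irreducible component of the preimage of the singular locus. We show that the converse fails in every dimension at least three. The hypersurface $x^2+g(y_1,y_2,y_3)=0$, where $g$ defines a smooth plane cubic $D$, has exactly one Nash valuation and exactly two strongly essential valuations, which are also its essential valuations. Both halves of the proof rest on the tangent lines to $D$ through a general point of the plane. Such a line produces a degeneration of arcs that prevents the second valuation from being Nash, and its point of tangency forces the centers of the two valuations to coincide on every model to which such a degeneration lifts.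
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero and a variety is an integral separated scheme of finite type over $k$. A \emph{model} of a variety $X$ is a proper birational morphism $f\colon Y\to X$ from a variety $Y$, and a \emph{resolution} is a model with $Y$ smooth. We write $X_{\mathrm{sing}}$ for the singular locus.

A singular variety has many resolutions, and most of the divisors on them depend on the choices made. One can single out the divisors that belong to the singularity itself in two ways: by testing them on models, or by reading them off from the arcs through the singular locus. To compare divisors on different models one passes to valuations. A \emph{prime divisor over $X$} is a prime divisor $E$ on a normal model of $X$, and a \emph{divisorial valuation} on $X$ is a valuation of $k(X)$ of the form $\operatorname{ord}_E$. Divisorial valuations are considered up to scaling by positive rational numbers. A divisorial valuation $v$ has a \emph{center} $c_Y(v)$ on every model $Y$: the irreducible closed subset whose generic point $\eta$ is characterized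 by $v\ge0$ on $\mathcal O_{Y,\eta}$ and $v>0$ on its maximal ideal.

For a variety $Z$, the \emph{space of arcs} $Z_\infty$ is the inverse limit of the jet schemes $Z_m$. For a field extension $K/k$, its $K$-valued points are the arcs $\gamma\colon\operatorname{Spec}K[[t]]\to Z$, and $\pi_Z\colon Z_\infty\to Z$ sends an arc to its base point $\gamma(0)$. It is known that $\pi_X^{-1}(X_{\mathrm{sing}})$ has finitely many irreducible components and that, for each component $C$ with generic arc $\gamma$, the formula $\operatorname{val}_C(h)=\operatorname{ord}_t(\gamma^*h)$ for $h\in k(X)$ defines a divisorial valuation on $X$.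

\begin{definition}\label{def:classes}
Let $v$ be a divisorial valuation on $X$.
\begin{enumerate}
\item $v$ is a \emph{Nash valuation} if $v=\operatorname{val}_C$, up to scaling, for an irreducible component $C$ of $\pi_X^{-1}(X_{\mathrm{sing}})$.
\item $v$ is \emph{essential} if, for every resolution $f\colon Y\to X$, the center $c_Y(v)$ is an irreducible component of $f^{-1}(X_{\mathrm{sing}})$.
\item A model $f\colon Y\to X$ is an \emph{arc-wise semi-resolution} if $\pi_Y^{-1}(E)$ is irreducible for every irreducible component $E$ of $f^{-1}(X_{\mathrm{sing}})$. The valuation $v$ is \emph{strongly essential} if, for every arc-wise semi-resolution $f\colon Y\to X$, the center $c_Y(v)$ is an irreducible component of $f^{-1}(X_{\mathrm{sing}})$.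
\end{enumerate}
\end{definition}

It is known that
\begin{equation}\label{eq:chain}
\text{Nash}\ \Longrightarrow\ \text{strongly essential}\ \Longrightarrow\ \text{essential}.
\end{equation}
We recall the short proof in Proposition~\ref{prop:chain}, because it explains the third definition. To see that the center of a Nash valuation on a resolution $Y$ is a component of $f^{-1}(X_{\mathrm{sing}})$, one uses a single consequence of the smoothness of $Y$, namely that the sets $\pi_Y^{-1}(E)$ are irreducible. Arc-wise semi-resolutions are the models with this property. There are more of them than there are resolutions, so they give a sharper test, and one can ask whether the test is now exact. The following question is posed in \cite{dF}.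

\medskip
\noindent\textbf{Question.} \emph{Is it true, for every variety $X$ and every divisorial valuation $v$ on $X$, that $v$ is a Nash valuation if and only if $v$ is strongly essential?}
\medskip

In the simplest cases the answer is yes. Suppose that $X$ has a resolution on which the preimage of $X_{\mathrm{sing}}$ is a single prime divisor $E$, as for the blow-up of the vertex of the affine cone over a smooth irreducible projective hypersurface of degree at least two. Then $\operatorname{ord}_E$ is the only candidate for an essential valuation (Lemma~\ref{lem:order}(b)), Nash valuations exist, and by \eqref{eq:chain} the three classes coincide. In general there is a reason to guess yes. A valuation $v$ fails to be Nash when the family of arcs along which the order is $v$ lies in the closure of a larger family of arcs through $X_{\mathrm{sing}}$. One may hope to find a model $Y$ on which the larger family is $\pi_Y^{-1}(E)$ and the smaller one has its base points in a proper subset of $E$; such a model would show that $v$ is not strongly essential. The theorem below says that this hope fails already for a resolution with two exceptional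 divisors.

Let $g\in k[y_1,y_2,y_3]$ be a cubic form that defines a smooth plane cubic $D\subset\mathbb P^2$, for example $g=y_1^3+y_2^3+y_3^3$. Let $N\ge0$ and
\[
X^0=\{x^2+g(y)=0\}\subset\mathbb A^4,\qquad X=X^0\times\mathbb A^N,
\]
with coordinates $a=(a_1,\dots,a_N)$ on $\mathbb A^N$. We show in Section~\ref{sec:X} that the blow-up $B^0$ of $X^0$ at the origin has an irreducible exceptional divisor $E_2^0\cong\mathbb P^2$, that $B^0$ is singular exactly along $D\subset E_2^0$, and that the blow-up of $B^0$ along $D$ is smooth with an irreducible exceptional divisor $E_1^0$. Put $E_i=E_i^0\times\mathbb A^N$ and $v_i=\operatorname{ord}_{E_i}$. The indices record the order of the coordinates $y_j$: one has $v_1(y_j)=1$, $v_1(x)=2$ and $v_2(y_j)=2$, $v_2(x)=3$.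

\begin{theorem}\label{thm:main}
Let $X$, $v_1$, $v_2$ be as above.
\begin{enumerate}
\item The valuation $v_2$ is strongly essential but is not a Nash valuation of $X$. In particular the answer to the Question is negative, with counterexamples in every dimension $N+3\ge3$.
\item $X$ has exactly one Nash valuation, namely $v_1$. Both the essential and the strongly essential valuations of $X$ are exactly $v_1$ and $v_2$.
\end{enumerate}
\end{theorem}

The case $N=0$, an isolated threefold singularity, already answers the Question, and the reader may take $N=0$ and ignore $a$ throughout. Section~\ref{sec:example} shows the mechanism on one explicit family of arcs on $x^2+y_1^3+y_2^3+y_3^3=0$. The general proof consists of three facts on tangent lines to $D$ (Section~\ref{sec:tangent}), the construction of a degeneration (Section~\ref{sec:notnash}), and the analysis of an arbitrary degeneration on an arbitrary model (Section~\ref{sec:rigid}).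

\section{Arcs, lifts and centers}\label{sec:prelim}

We use the following standard facts. Here $Z$ is a variety.
\begin{enumerate}
\item[(A1)] If $Z=\operatorname{Spec}R$ is affine and $V$ is any $k$-algebra, the $V$-valued points of $Z_\infty$ are the $k$-algebra homomorphisms $R\to V[[t]]$. For $Z\subset\mathbb A^n$ these are the $n$-tuples of power series over $V$ that satisfy the equations of $Z$, and the coefficients of the series are coordinates on $Z_\infty$. If $U\subset Z$ is open, then $\pi_Z^{-1}(U)=U_\infty$. A morphism $f\colon Y\to Z$ induces $f_\infty\colon Y_\infty\to Z_\infty$ with $\pi_Z\circ f_\infty=f\circ\pi_Y$.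
\item[(A2)] A point $\gamma$ of the scheme $Z_\infty$ is an arc over its residue field $\kappa(\gamma)$. An $L$-valued point with image $\gamma$ is the base extension of this arc along $\kappa(\gamma)[[t]]\to L[[t]]$; base extension changes neither the base point nor the orders in $t$.
\item[(A3)] Constant arcs show that $\pi_Z^{-1}(E)\to E$ is surjective for every closed $E\subset Z$. Hence, if $\pi_Z^{-1}(E)$ is irreducible with generic point $\beta$, then $\beta(0)$ is the generic point of $E$.
\item[(A4)] If $Z$ is smooth, the maps $Z_{m+1}\to Z_m$ are locally trivial with fiber an affine space, so $\pi_Z^{-1}(E)$ is irreducible for every irreducible closed $E\subset Z$.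
\item[(A5)] (Kolchin's theorem.) In characteristic zero, $Z_\infty$ is irreducible.
\item[(A6)] A \emph{valuation ring} is a domain $V$ in which, of any two elements, one divides the other; fields are allowed. Such a ring is local and integrally closed, a finitely generated ideal is generated by one of its given generators, and the quotient by a prime ideal is again a valuation ring. A valuation ring of a field is maximal among the local subrings of that field for the relation of domination.
\item[(A7)] If a point $\beta$ of a scheme specializes to a point $\gamma$, that is, $\gamma\in\overline{\{\beta\}}$, then there are a valuation ring $V$ and a morphism from $\operatorname{Spec}V$ to the scheme that sends the generic point to $\beta$ and the closed point to $\gamma$ \cite[Tag 01J8]{Stacks}.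
\end{enumerate}
Fact (A7) replaces the one-parameter families of finite-dimensional geometry. It applies to the non-Noetherian scheme $Z_\infty$, at the price that $V$ need not be discrete or complete.

Call an arc $\gamma$ on $X$ over a field $L$ \emph{dominant} if it sends the generic point of $\operatorname{Spec}L[[t]]$ to the generic point of $X$. Then it induces a field embedding $\gamma^*\colon k(X)\to L((t))$. The next two lemmas translate between arcs and valuations.

\begin{lemma}\label{lem:lift}
Let $f\colon Y\to X$ be a model and $\gamma$ a dominant arc on $X$ over $L$.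
\begin{enumerate}
\item[(a)] There is exactly one arc $\tilde\gamma$ on $Y$ over $L$ with $f\circ\tilde\gamma=\gamma$.
\item[(b)] If $\operatorname{ord}_t\circ\gamma^*$ is a positive multiple of a divisorial valuation $v$, then $\tilde\gamma(0)$ is the generic point of $c_Y(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The fiber of $f$ over the generic point of $X$ is $\operatorname{Spec}k(X)$, so the restriction of $\gamma$ to $\operatorname{Spec}L((t))$ has exactly one lift, and (a) is the valuative criterion of properness. The homomorphism $\mathcal O_{Y,\tilde\gamma(0)}\to L[[t]]$ is local and is the restriction of $\gamma^*$. So $v\ge0$ on $\mathcal O_{Y,\tilde\gamma(0)}$ and $v>0$ on its maximal ideal, which is (b).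
\end{proof}

\begin{lemma}\label{lem:order}
Let $Y$ be a model of $X$ and $E\subset Y$ a prime divisor whose local ring $\mathcal O$ at the generic point $\eta$ is a discrete valuation ring with uniformizer $\varpi$.
\begin{enumerate}
\item[(a)] If $\gamma$ is an arc on $Y$ with $\gamma(0)=\eta$ and $\operatorname{ord}_t\gamma^*\varpi=1$, then $\gamma$ is dominant and $\operatorname{ord}_t\circ\gamma^*=\operatorname{ord}_E$.
\item[(b)] If $v$ is a divisorial valuation with $c_Y(v)=E$, then $v=\operatorname{ord}_E$ up to scaling.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A nonzero element of $\mathcal O$ is a unit times $\varpi^n$, so its image under $\mathcal O\to L[[t]]$ is nonzero of order $n$. (b) The valuation ring of $v$ dominates $\mathcal O$, so it equals $\mathcal O$ by (A6).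
\end{proof}

\begin{proposition}\label{prop:chain}
Nash valuations are strongly essential, and strongly essential valuations are essential.
\end{proposition}

\begin{proof}
By (A4) a resolution is an arc-wise semi-resolution, which gives the second claim. For the first, let $C$ be a component of $\pi_X^{-1}(X_{\mathrm{sing}})$ with generic arc $\gamma$, and let $f\colon Y\to X$ be an arc-wise semi-resolution. The lift $\tilde\gamma$ has its base point in $f^{-1}(X_{\mathrm{sing}})$. Let $E$ be a component of $f^{-1}(X_{\mathrm{sing}})$ containing $\tilde\gamma(0)$, and let $\beta$ be the generic point of $\pi_Y^{-1}(E)$. The closure of $f_\infty(\beta)$ is an irreducible closed subset of $\pi_X^{-1}(X_{\mathrm{sing}})$ that contains $\gamma$, so it equals $C$, and $f_\infty(\beta)=\gamma$. Thus $\beta$ lifts a base extension of $\gamma$, and $\beta(0)$ is the generic point of $c_Y(\operatorname{val}_C)$ by Lemma~\ref{lem:lift}. By (A3) it is also the generic point of $E$.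
\end{proof}

The proof uses that $\gamma$ is maximal among the arcs through $X_{\mathrm{sing}}$ only to conclude that $\beta(0)=\tilde\gamma(0)$. For the arc that computes $v_2$, maximality will fail and this conclusion will survive.

\section{The hypersurface and its two valuations}\label{sec:X}

The polynomial $x^2+g$ is irreducible, because $-g$ has odd degree and so is not a square; hence $X$ is a variety. Since $D$ is smooth, the partial derivatives of $g$ vanish simultaneously only at $y=0$, and the Jacobian criterion gives $X_{\mathrm{sing}}=S:=0\times\mathbb A^N$. A smooth plane cubic is irreducible, so $D$ lies in no line and no conic; this remains true over every extension field.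

\subsection{A resolution with two exceptional divisors}
Recall that the blow-up of an affine variety along an ideal $(h_1,\dots,h_r)$ is covered by the charts obtained by adjoining $h_1/h_i,\dots,h_r/h_i$ to the coordinate ring inside the function field, and that $h_i$ generates the ideal on the $i$-th chart.

\emph{First blow-up.} Let $B^0$ be the blow-up of $X^0$ at the origin. In the chart of $x$ put $y_i=x\,r_i$; the equation becomes $1+x\,g(r)=0$, so this chart has no point over the origin. The charts of $y_1,y_2,y_3$ differ only by a permutation of the indices, and we describe the first. Put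
\[
u=y_1,\qquad x'=x/y_1,\qquad q_i=y_i/y_1\ (i=2,3),\qquad G=g(1,q_2,q_3),
\]
and let $D_1=\{G=0\}$ be the part of $D$ where $y_1\ne0$. Then $x^2+g=u^2(x'^2+uG)$, and the chart is the hypersurface $\{x'^2+uG=0\}$; the polynomial is irreducible because it is linear in $u$ with coprime coefficients. The fiber over the origin is $\{u=0\}$, with reduction $\{x'=u=0\}$ and coordinates $q_2,q_3$. Globally it is $E_2^0\cong\mathbb P^2$. Where $G\ne0$ we can solve $u=-x'^2/G$, so the local ring at the generic point of $E_2^0$ is a discrete valuation ring with uniformizer $x'$. Thus $v_2(x')=1$, $v_2(y_j)=2$ and $v_2(x)=3$. A singular point of the chart has $x'=0$, $G=0$ and $u\,dG=0$. As $dG\ne0$ along $D_1$, the singular locus is $\{x'=u=G=0\}$, and globally $B^0$ is singular exactly along $D\subset E_2^0$.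

\emph{Second blow-up.} Let $W^0$ be the blow-up of $B^0$ along $D$, given in the chart above by the ideal $(x',u,G)$. There are three charts.
\begin{itemize}
\item \emph{Chart of $u$.} Put $p=x'/u=x/y_1^2$. Then $G/u=-p^2$, so the coordinate ring is generated by $u,p,q_2,q_3$ with the relation $up^2+G=0$. This polynomial is irreducible for the same reason as above, so the chart is
\begin{equation}\label{eq:chart}
\{up^2+G(q_2,q_3)=0\},\qquad x=u^2p,\quad y_1=u,\quad y_2=uq_2,\quad y_3=uq_3 .
\end{equation}
It is smooth: if $p\ne0$ the derivative in $u$ is $p^2\ne0$, and if $p=0$ then $G=0$ and $dG\ne0$. The exceptional divisor and the preimage of the origin are both $\{u=0\}=D_1\times\mathbb A^1_p$, and $u$ generates the ideal of this reduced divisor.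
\item \emph{Chart of $G$.} Put $p'=x'/G$. Then $u/G=-p'^2$, and the chart is $\mathbb A^3$ with coordinates $q_2,q_3,p'$. The exceptional divisor is $\{G=0\}=D_1\times\mathbb A^1_{p'}$. The preimage of the origin, $\{u=-Gp'^2=0\}$, is the union of $\{G=0\}$ and $\{p'=0\}$; the latter is the strict transform of $E_2^0$, which we denote by the same letter.
\item \emph{Chart of $x'$.} Here $(u/x')(G/x')=-1$, so $u/x'$ is a unit and the chart is contained in the chart of $u$.
\end{itemize}
The first two charts are glued by $p'=-1/p$, so the exceptional divisor over $D_1$ is $D_1\times\mathbb P^1$. The same holds over the other two affine parts of $D$, and these parts overlap. Hence $W^0$ is smooth, the exceptional divisor $E_1^0$ of $W^0\to B^0$ is irreducible with fibers $\mathbb P^1$ over $D$, and the preimage of the origin is $E_1^0\cup E_2^0$.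

Put $W=W^0\times\mathbb A^N$. Then $W\to X$ is a resolution and the preimage of $S$ is $E_1\cup E_2$. Let $W'\subset W$ be the product of the chart \eqref{eq:chart} with $\mathbb A^N$, and let $\eta_1$ be the generic point of $E_1$. The ring $\mathcal O_{W,\eta_1}$ is the valuation ring of $v_1$, with uniformizer $u$; since $p,q_2,q_3$ are units in it, $v_1(y_j)=1$ and $v_1(x)=2$. As $E_1\cap W'=D_1\times\mathbb A^N\times\mathbb A^1_p$, we have the following criterion.
\begin{enumerate}
\item[(G)] A point $(u,p,q,a)$ of $W'$ with values in a field has image $\eta_1$ if and only if $u=0$, the pair $(q,a)$ is the generic point of $D\times\mathbb A^N$, and $p$ is transcendental over $k(q,a)$.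
\end{enumerate}

\subsection{Arcs through the singular locus}

\begin{lemma}\label{lem:normal}
Let $V$ be a domain containing $k$, and let $(x,y,a)$ be a $V$-valued point of $X_\infty$ with $x(0)=0$ and $y(0)=0$. Then there are $\xi\in V[[t]]$ and $w\in V[[t]]^3$ with
\begin{equation}\label{eq:normal}
x=t^2\xi,\qquad y=t\,w,\qquad t\,\xi^2+g(w)=0 .
\end{equation}
Moreover $g(w(0))=0$, and if $w(0)=0$ then $\xi(0)=0$.
\end{lemma}

\begin{proof}
Write $y=tw$ and $x=tx^*$. The equation of $X$ gives $x^{*2}=-t\,g(w)$, so $x^*(0)^2=0$, hence $x^*=t\xi$, and \eqref{eq:normal} follows on dividing by $t$. Setting $t=0$ gives $g(w(0))=0$. If $w=tw^*$, then $\xi^2=-t^2g(w^*)$, so $\xi(0)=0$.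
\end{proof}

So arcs through $S$ are of two kinds. If $w(0)\ne0$, the arc leaves $S$ in a direction $[w(0)]\in D$; these arcs belong with $E_1$. If $w(0)=0$, the arc lies in the closed set
\[
A_2=\{\operatorname{ord}_tx\ge3,\ \operatorname{ord}_ty_j\ge2\ \text{for all }j\}\subset\pi_X^{-1}(S),
\]
which belongs with $E_2$. The next lemma, used twice in Section~\ref{sec:rigid}, lifts solutions of \eqref{eq:normal} to $W'$.

\begin{lemma}\label{lem:toW}
Let $\Lambda$ be a domain containing $k$. Let $t,\xi\in\Lambda$, $w\in\Lambda^3$, $a\in\Lambda^N$ satisfy $t\xi^2+g(w)=0$ and $w_1\ne0$, and suppose that $p=\xi/w_1^2$, $q_2=w_2/w_1$, $q_3=w_3/w_1$ lie in $\Lambda$. Then $(tw_1,p,q,a)$ is a $\Lambda$-valued point of $W'$ lying over the point $(t^2\xi,tw,a)$ of $X$.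
\end{lemma}

\begin{proof}
With $u=tw_1$ we have $w_1^3\,(up^2+G(q))=t\xi^2+g(w)=0$, so $up^2+G(q)=0$. Also $u^2p=t^2\xi$, $u=tw_1$ and $uq_i=tw_i$.
\end{proof}

\begin{lemma}\label{lem:alpha}
The set $A_2$ is irreducible. Let
\[
\alpha=\bigl(t^3z(t),\ t^2c(t),\ a(t)\bigr),\qquad\kappa=\kappa(\alpha),
\]
be its generic point, and put $z_0=z(0)$, $c_0=c(0)$, $a_0=a(0)$. Then $z^2+g(c)=0$; the $3+N$ coordinates of $c_0$ and $a_0$ are algebraically independent over $k$; $z_0^2=-g(c_0)\ne0$; and $\alpha$ is dominant with $\operatorname{ord}_t\circ\alpha^*=v_2$.
\end{lemma}

\begin{proof}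
For $x=t^3z$ and $y=t^2c$ we have $x^2+g(y)=t^6(z^2+g(c))$. By (A1), the map $(z,c,a)\mapsto(t^3z,t^2c,a)$ is therefore an isomorphism from $X_\infty$ onto the closed subscheme of $X_\infty$ defined by the vanishing of the first three coefficients of $x$ and the first two of each $y_j$. So $A_2$ is irreducible by (A5), and $(z,c,a)$ is the generic point of $X_\infty$. By (A3), $(z_0,c_0,a_0)$ is the generic point of $X$. The projection $X\to\mathbb A^3\times\mathbb A^N$ is finite and surjective, so $(c_0,a_0)$ is the generic point of $\mathbb A^{3+N}$. This gives the algebraic independence, and $g(c_0)\ne0$.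

Write $c=(c_1,c_2,c_3)$; each $c_j(t)$ is a unit of $\kappa[[t]]$. The arc $\alpha$ lifts to $B^0\times\mathbb A^N$ by $u=t^2c_1$, $x'=tz/c_1$, $q_i=c_i/c_1$. At $t=0$ we have $u=x'=0$, and $q_2(0),q_3(0),a_0$ are algebraically independent, so the base point is the generic point of $E_2$. The uniformizer $x'$ has order $1$ because $z_0\ne0$. Lemma~\ref{lem:order}(a) applies.
\end{proof}

\section{A degeneration worked by hand}\label{sec:example}

In this section $g=y_1^3+y_2^3+y_3^3$ and $N=0$. Nothing here is used later.

\subsection{The family}
Can an arc $(t^3z,t^2c)$ of $A_2$, with constant $z,c$ and $g(c)\neq0$, be a limit of arcs outside $A_2$? In the notation of \eqref{eq:normal} the arc is $\xi=tz$, $w=tc$. The simplest deformation with parameter $s$ is $\xi=s\varepsilon+tz$, $w=s\rho+tc$ with $\rho\ne0$, and \eqref{eq:normal} asks that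
\begin{equation}\label{eq:lineexample}
g(s\rho+tc)=-t\,(s\varepsilon+tz)^2 .
\end{equation}
The left side is the restriction of $g$ to the line $\ell\subset\mathbb P^2$ through $[\rho]$ and $[c]$. So \eqref{eq:lineexample} says that $\ell$ passes through $[\rho]\in D$ and that its residual intersection with $D$ is a double point $[\delta]$: the line $\ell$ is a tangent to $D$ through $[c]$.

Take $\delta=(1,1,-\sqrt[3]{2})$ and $\rho=(1,-1,0)$. Then
\[
g(\lambda\delta+\mu\rho)=(\lambda+\mu)^3+(\lambda-\mu)^3-2\lambda^3=6\lambda\mu^2,
\]
so the line through these points is tangent to $D$ at $[\delta]$ and meets $D$ again at $[\rho]$. Let $c=\delta+\rho=(2,0,-\sqrt[3]{2})$. Then $w=s\rho+tc=t\delta+(t+s)\rho$ has $g(w)=6t(t+s)^2$, and $\xi=\sqrt{-6}\,(t+s)$ solves \eqref{eq:normal}. The family is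
\begin{equation}\label{eq:wedge}
x=\sqrt{-6}\,t^2(t+s),\qquad y_1=t(2t+s),\qquad y_2=-ts,\qquad y_3=-\sqrt[3]{2}\,t^2 .
\end{equation}
At $s=0$ it is an arc of $A_2$, and for $s\ne0$ it lies outside $A_2$. Section~\ref{sec:notnash} does the same for the generic arc $\alpha$, which shows that $v_2$ is not Nash.

\subsection{A model that might exclude $v_2$}
Let $f_1\colon Y_1\to X^0$ be the blow-up of the ideal $I=(x)+(y_1,y_2,y_3)^2$. The chart of $y_1^2$ has coordinate ring generated by $u$, $p=x/y_1^2$, $q_2,q_3$, so it is the chart \eqref{eq:chart}; the charts of $y_2^2$ and $y_3^2$ are the analogous open subsets of $W^0$. In each of the three, the fiber over the origin is irreducible with generic point the center of $v_1$. The chart of $y_iy_j$ with $i\ne j$ lies in the chart of $y_i^2$, since $(y_i/y_j)(y_j/y_i)=1$. At a point of the chart of $x$ outside these charts, all $y_i^2/x$ vanish, hence all $y_iy_j/x$, all $y_i$, and $x$; there is at most one such point $P$. Since $v_2(y_iy_j/x)=1>0$, the point $P$ exists and is the center of $v_2$. The fiber $E'=f_1^{-1}(0)$ supports a Cartier divisor, so it has pure dimension two and $P$ is not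 a component. Thus $E'=c_{Y_1}(v_1)$ is irreducible, and $c_{Y_1}(v_2)=P\subsetneq E'$.

This is the configuration hoped for in the introduction: if $\pi_{Y_1}^{-1}(E')$ were irreducible, $v_2$ would not be strongly essential. By Theorem~\ref{thm:main} it is reducible. One symptom is that the family \eqref{eq:wedge} does not lift to $Y_1$. A lift would make the pullback of $I$ to $k[[s,t]]$ principal, and this pullback is $t^2\cdot\bigl((t+s)+(s,t)^2\bigr)=t^2\cdot(t+s,\,t^2)$.

\subsection{What a lift would force}
View \eqref{eq:wedge} as a map $\operatorname{Spec}k[[s,t]]\to X^0$ and resolve the induced rational map to $W^0$. Blow up the closed point by $t=s\tau$. Then $y=s^2\tau(\rho+\tau c)$ and $x=\sqrt{-6}\,s^3\tau^2(\tau+1)$ have orders $2$ and $3$ in $s$, and the exceptional curve $s=0$ maps to the line $\tau\mapsto[\rho+\tau c]$ in $E_2^0$, which is $\ell$. The point of tangency is $\tau_0=-1$. There $x$ vanishes to higher order, and we blow up once more by $t=s(-1+s\theta)$. Now $t+s=s^2\theta$ and $2t+s=s(-1+2s\theta)$, so in the chart \eqref{eq:chart}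
\[
u=s^2(1-s\theta)(1-2s\theta),\quad p=\frac{\sqrt{-6}\,\theta}{(1-2s\theta)^2},\quad q_2=\frac{1}{1-2s\theta},\quad q_3=-\sqrt[3]{2}\,\frac{1-s\theta}{1-2s\theta}.
\]
At $s=0$ this is $(u,p,q_2,q_3)=(0,\sqrt{-6}\,\theta,1,-\sqrt[3]{2})$. The second exceptional curve sweeps out the fiber $\Gamma$ of $E_1^0\to D$ over $[\delta]$; see Figure~\ref{fig:line}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick,domain=-2.35:2.3,smooth,variable=\x] plot ({\x},{0.28*(\x+2)*(\x-1)*(\x-1)}) node[right] {$D$};
\draw (-3.2,0) -- (4.2,0) node[right] {$\ell$};
\draw[dashed] (1,-1.1) -- (1,1.7) node[above] {$\Gamma$};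
\fill (-2,0) circle (1.6pt) node[above left] {$[\rho]$} node[below right] {$\tau=0$};
\fill (1,0) circle (1.6pt) node[below left] {$[\delta]$} node[below right] {$\tau=\tau_0$};
\fill (3.4,0) circle (1.6pt) node[above] {$[c]$} node[below] {$\tau=\infty$};
\end{tikzpicture}
\caption{The curves in the resolution $W^0$ traced by a family of arcs that degenerates to the arc $(t^3z,t^2c)$. The line $\ell=\{[\rho+\tau c]\}$ lies in the plane $E_2^0$, is tangent to the cubic $D$ at $[\delta]$ and meets it again at $[\rho]$. The dashed curve $\Gamma$ is the fiber of $E_1^0\to D$ over $[\delta]$; it leaves the plane.}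
\label{fig:line}
\end{figure}

Suppose that the family lifts to a model $Y$, for simplicity one that is an isomorphism over $X^0\setminus0$, and let $\zeta'\in Y$ be the image of the closed point $s=t=0$. Both exceptional curves lie over that closed point, so they map to $\zeta'$. Hence, if the rational map $W^0\dashrightarrow Y$ is defined at the generic point of $\Gamma$, it contracts $\Gamma$ to $\zeta'$. For the special arc above this says little. For the generic arc $\alpha$ it says everything: the point $c_0$ is generic in the plane, so the point of tangency $[\delta]$ is the \emph{generic} point of $D$, and the generic point of the fiber over it is $\eta_1$. The rational map is defined at $\eta_1$ and sends it to the center of $v_1$, while $\zeta'$ is now the generic point of the center of $v_2$. So the two centers coincide, and a picture such as $P\subsetneq E'$ is incompatible with lifting. Section~\ref{sec:rigid} carries this out over an arbitrary valuation ring in place of $k[[s]]$.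

\section{Tangent lines through a general point}\label{sec:tangent}

Let $T$ be the symmetric trilinear form with $T(y,y,y)=g(y)$; for $g=\sum y_i^3$ it is $T(y,y',y'')=\sum y_iy_i'y_i''$. Then
\begin{equation}\label{eq:polar}
g(\lambda\delta+\mu c)=\lambda^3g(\delta)+3\lambda^2\mu\,T(\delta,\delta,c)+3\lambda\mu^2\,T(\delta,c,c)+\mu^3g(c).
\end{equation}
In particular $dg_\delta=3T(\delta,\delta,\cdot)$. Since $D$ is smooth, this linear form is nonzero whenever $\delta\ne0$ and $g(\delta)=0$, and $T(\delta,\delta,c)=0$ says that $[c]$ lies on the tangent line to $D$ at $[\delta]$.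

\begin{lemma}\label{lem:hessian}
The points $[\delta]\in D$, with coordinates in any extension field of $k$, at which the symmetric bilinear form $T(\delta,\cdot,\cdot)$ is degenerate form a finite set of $k$-points.
\end{lemma}

\begin{proof}
The set is the zero locus on $D$ of the determinant of $T(\delta,\cdot,\cdot)$, a form in $\delta$ with coefficients in $k$. As $D$ is an irreducible curve and $k$ is algebraically closed, it suffices to show that the determinant does not vanish on all of $D$. Suppose it does. For $[\delta]\in D(k)$ choose $r\ne0$ with $T(\delta,r,\cdot)=0$. Then $T(\delta,\delta,r)=0$, and $r\notin k\delta$ because $T(\delta,\delta,\cdot)\ne0$. So the class of $r$ spans the tangent space $\ker T(\delta,\delta,\cdot)/k\delta$ of $D$ at $[\delta]$. The differential of the Gauss map $[\delta]\mapsto[T(\delta,\delta,\cdot)]$ sends $r$ to the class of $2T(\delta,r,\cdot)=0$. Thus the Gauss map has zero differential everywhere, and in characteristic zero it is constant. Every point of $D$ lies on its own tangent line, so $D$ lies in one line, which is false.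
\end{proof}

For $g=\sum y_i^3$ the form has diagonal matrix with entries $\delta_1,\delta_2,\delta_3$, and the finite set is $D\cap\{\delta_1\delta_2\delta_3=0\}$.

Let $\kappa,z_0,c_0,a_0$ be as in Lemma~\ref{lem:alpha}. Let $\Omega\supset\kappa$ be an algebraically closed field and $k'\subset\Omega$ the algebraic closure of $k(a_0)$, so that $k'=k$ if $N=0$. The coordinates of $c_0$ are algebraically independent over $k'$. Call a vector $\delta\in\Omega^3$ \emph{general} if $\delta\ne0$, $g(\delta)=0$ and $[\delta]\notin D(k')$. The field $k'$ appears in place of $k$ because criterion (G) needs the point of $D$ to be generic over $k(a_0)$.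

\begin{lemma}\label{lem:general}
\begin{enumerate}
\item[(a)] If $\delta$ is general, then all coordinates of $\delta$ are nonzero, $T(\delta,\cdot,\cdot)$ is nondegenerate, and $([\delta],a_0)$ is the generic point of $D\times\mathbb A^N$.
\item[(b)] If $0\ne\delta\in\Omega^3$ and $g(\delta)=0=T(\delta,\delta,c_0)$, then $\delta$ is general.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points of $D$ on a coordinate line are finitely many $k$-points, and so are the points in Lemma~\ref{lem:hessian}. One of $\delta_2/\delta_1$, $\delta_3/\delta_1$ lies outside $k'$, so $k(a_0,\delta_2/\delta_1,\delta_3/\delta_1)$ has transcendence degree at least $N+1=\dim(D\times\mathbb A^N)$ over $k$.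

(b) Otherwise rescale so that $\delta\in k'^3$. Then $T(\delta,\delta,c_0)=0$ is a nontrivial $k'$-linear relation among the coordinates of $c_0$.
\end{proof}

The next lemma describes the solutions of \eqref{eq:lineexample} for $c=c_0$: the tangent line is not a flex tangent, and both of its points on $D$ are general.

\begin{lemma}\label{lem:line}
Let $0\ne\bar\rho\in\Omega^3$ and $\bar\varepsilon\in\Omega$ satisfy
\begin{equation}\label{eq:line}
g(\bar\rho+\tau c_0)=-\tau\,(\bar\varepsilon+\tau z_0)^2\quad\text{in }\Omega[\tau].
\end{equation}
Then $\bar\varepsilon\ne0$. With $\bar\tau_0=-\bar\varepsilon/z_0$ and $\bar\delta=\bar\rho+\bar\tau_0c_0$, both $\bar\rho$ and $\bar\delta$ are general.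
\end{lemma}

\begin{proof}
Setting $\tau=0$ gives $g(\bar\rho)=0\ne g(c_0)$, so $\bar\rho$ and $c_0$ are linearly independent. Suppose $\bar\varepsilon=0$. Comparing \eqref{eq:line} with \eqref{eq:polar} gives $T(\bar\rho,\bar\rho,\bar\rho)=T(\bar\rho,\bar\rho,c_0)=T(\bar\rho,c_0,c_0)=0$. So the form $T(\bar\rho,\cdot,\cdot)$ on $\Omega^3$ vanishes on the plane spanned by $\bar\rho$ and $c_0$. For a nondegenerate form the orthogonal complement of a plane is a line and cannot contain the plane, so the form is degenerate. But $\bar\rho$ is general by Lemma~\ref{lem:general}(b), which contradicts part (a). Hence $\bar\varepsilon\ne0$.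

By linear independence $\bar\delta\ne0$. Substituting $\tau=\bar\tau_0+\mu$ in \eqref{eq:line} gives $g(\bar\delta+\mu c_0)=-(\bar\tau_0+\mu)z_0^2\mu^2$. The terms of degree $0$ and $1$ in $\mu$ vanish, so $g(\bar\delta)=0=T(\bar\delta,\bar\delta,c_0)$, and $\bar\delta$ is general.

Suppose that $\bar\rho$ is proportional to a vector $r\in k'^3$. From $T(\bar\delta,\bar\delta,\bar\rho)=g(\bar\delta)-\bar\tau_0T(\bar\delta,\bar\delta,c_0)=0$ we see that $[\bar\delta]$ lies on $D\cap\{T(y,y,r)=0\}$. The quadratic form $T(y,y,r)$ has coefficients in $k'$ and is nonzero, since its bilinear form satisfies $T(r,\cdot,r)\ne0$. As $D$ lies in no conic, the intersection is a finite set of $k'$-points, so $[\bar\delta]\in D(k')$, a contradiction.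
\end{proof}

\section{The valuation $v_2$ is not Nash}\label{sec:notnash}

To imitate \eqref{eq:wedge} for $\alpha=(t^3z,t^2c,a)$, one difficulty must be met: the point $[c(t)]$ moves with $t$, so the tangent line through it must move too. Hensel's lemma lets us follow the point of tangency, in this form: if two polynomials in two variables over $\Omega[[t]]$ have a common zero modulo $t$ at which their differentials are linearly independent, then this zero lifts to a common zero over $\Omega[[t]]$.

\begin{lemma}\label{lem:hensel}
Let $\Omega$ be an algebraic closure of $\kappa$. There is $\delta(t)\in\Omega[[t]]^3$ with $\delta(0)\ne0$, $g(\delta)=0$ and $T(\delta,\delta,c)=0$.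
\end{lemma}

\begin{proof}
Two forms in three variables have a common nonzero root, so there is $0\ne\delta_0\in\Omega^3$ with $g(\delta_0)=0=T(\delta_0,\delta_0,c_0)$. Scale it so that its $j$-th coordinate is $1$ for some $j$. Fix the $j$-th coordinate of $\delta$ to be $1$ and regard $g(\delta)=0$, $T(\delta,\delta,c(t))=0$ as equations in the other two. Modulo $t$, their differentials at $\delta_0$ are the restrictions of $3T(\delta_0,\delta_0,\cdot)$ and $2T(\delta_0,c_0,\cdot)$ to the plane $H$ where the $j$-th coordinate vanishes. Suppose these are dependent. Then $T(\delta_0,r,\cdot)$ vanishes on $H$ for some $r=\lambda\delta_0+\mu c_0$ with $(\lambda,\mu)\ne0$. It also vanishes at $\delta_0\notin H$, because $T(\delta_0,r,\delta_0)=\lambda g(\delta_0)+\mu T(\delta_0,\delta_0,c_0)=0$; so it vanishes identically. Since $g(\delta_0)=0\ne g(c_0)$, the vectors $\delta_0,c_0$ are independent and $r\ne0$. Thus $T(\delta_0,\cdot,\cdot)$ is degenerate, contradicting Lemma~\ref{lem:general}. Hensel's lemma applies.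
\end{proof}

\begin{proposition}\label{prop:notnash}
The set $A_2$ is not an irreducible component of $\pi_X^{-1}(S)$, and $v_2$ is not a Nash valuation.
\end{proposition}

\begin{proof}
Let $\delta$ be as in Lemma~\ref{lem:hensel} and $h=T(\delta,c,c)$. By \eqref{eq:polar}, for any $\nu$,
\[
g(s\delta+\nu c)=\nu^2\bigl(3sh+\nu\,g(c)\bigr).
\]
We choose $\nu$ so that the last factor is $t\,g(c)$. The series $g(c)=-z^2$ is a unit, so we may put $m=3h/g(c)\in\Omega[[t]]$ and $\nu=t-ms$. In $\Omega[[s]][[t]]$ let
\[
x=t^2z\,\nu,\qquad y=t\,(s\delta+\nu c),\qquad a=a(t).
\]
Then $g(y)=t^3\cdot\nu^2\,t\,g(c)=-t^4\nu^2z^2=-x^2$, so by (A1) we have a morphism $\operatorname{Spec}\Omega[[s]]\to X_\infty$. At $s=0$ we have $\nu=t$, so the closed point maps to $\alpha$. The generic point maps to an arc $b\in\pi_X^{-1}(S)$ in which the coefficient of $t$ in $y$ is $s(\delta(0)-m(0)c_0)$. This is nonzero because $\delta(0)$ and $c_0$ are independent, so $b\notin A_2$. Hence $A_2=\overline{\{\alpha\}}\subsetneq\overline{\{b\}}\subset\pi_X^{-1}(S)$, which proves the first claim.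

Suppose that a component $C$ of $\pi_X^{-1}(S)$, with generic arc $\gamma$, has $\operatorname{val}_C=n\,v_2$ with $n\in\mathbb Q_{>0}$. The orders $3n$ of $x$ and $2n$ of $y_j$ along $\gamma$ are integers, so $n$ is an integer, $n\ge1$, and $\gamma\in A_2$. Then $C\subset A_2\subset\pi_X^{-1}(S)$ with $A_2$ closed and irreducible, so $C=A_2$, contradicting the first claim.
\end{proof}

\section{The base point cannot move}\label{sec:rigid}

Let $f\colon Y\to X$ be any model. By Lemmas~\ref{lem:alpha} and~\ref{lem:lift}, the arc $\alpha$ has a unique lift $\tilde\alpha$ to $Y$ over $\kappa$, and $\zeta:=\tilde\alpha(0)$ is the generic point of $c_Y(v_2)$. The point $\tilde\alpha\in Y_\infty$ maps to $\alpha$ and is $\kappa$-valued, so its residue field is $\kappa$.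

\begin{proposition}\label{prop:rigid}
Let $\beta\in Y_\infty$ be a point with $\beta(0)\in f^{-1}(S)$ that specializes to $\tilde\alpha$. Then $\beta(0)=\zeta$. More precisely, either $f_\infty(\beta)=\alpha$, or $f_\infty(\beta)$ is dominant, the order along it is $v_1$, and $c_Y(v_1)=c_Y(v_2)$.
\end{proposition}

The specialization is given by a family of arcs over a valuation ring $V$, and an element $\sigma\in V$ will play the role of $s$. To substitute $t=\sigma(\tau_0+\sigma\theta)$ into power series over $V$, we need a ring in which powers of $\sigma$ tend to zero and series converge, and in which $\theta$ stays transcendental modulo the maximal ideal. For $V=\Omega[[s]]$ and $\sigma=s$ one can take $\Omega(\theta)[[s]]$. In general $\bigcap_n\sigma^nV$ may be nonzero and $V$ need not be complete; the next lemma repairs both defects and keeps the ring a domain, which we need in order to cancel powers of $\sigma$ and denominators.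

\begin{lemma}\label{lem:complete}
Let $V$ be a valuation ring with maximal ideal $\mathfrak m$ and residue field $K$, and let $0\ne\sigma\in\mathfrak m$. There are a local domain $(\widehat V,\widehat{\mathfrak m})$, a local homomorphism $V\to\widehat V$ and an element $\theta\in\widehat V$ such that $\sigma\ne0$ in $\widehat V$, the ring $\widehat V$ is $\sigma$-adically complete and separated, and its residue field is $K(\bar\theta)$ with $\bar\theta$ transcendental over $K$.
\end{lemma}

\begin{proof}
\emph{Adjoining $\theta$.} Let $\theta$ be an indeterminate and let $V'$ be the localization of $V[\theta]$ at the prime $\mathfrak mV[\theta]$. A nonzero polynomial over $V$ is the product of one of its coefficients, a generator of the ideal of all coefficients, with a polynomial that has a coefficient equal to $1$; the latter is a unit of $V'$. So every nonzero element of $V'$ is an element of $V$ times a unit, and $V'$ is a valuation ring. It dominates $V$, and its residue field is the fraction field $K(\bar\theta)$ of $K[\bar\theta]$.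

\emph{Separating.} Let $P=\bigcap_n\sigma^nV'$, a proper ideal. It is prime. Indeed, if $r,r'\notin P$, then $\sigma^n\in rV'$ and $\sigma^{n'}\in r'V'$ for some $n,n'$, so $\sigma^{n+n'}\in rr'V'$; if $rr'$ were in $P$, then $\sigma^{n+n'}\in\sigma^{n+n'+1}V'$, and $\sigma$ would be a unit. So $V''=V'/P$ is a valuation ring with residue field $K(\bar\theta)$. We have $\sigma\ne0$ in $V''$ because $\sigma\notin\sigma^2V'$. The preimage of $\sigma^nV''$ in $V'$ is $\sigma^nV'+P=\sigma^nV'$, so $\bigcap_n\sigma^nV''=0$.

\emph{Completing.} Let $\widehat V=\varprojlim V''/\sigma^nV''$. The map $V''\to\widehat V$ is injective because $\bigcap_n\sigma^nV''=0$. The kernel of the surjection $\widehat V\to V''/\sigma^nV''$ is $\sigma^n\widehat V$. To see this, represent an element of the kernel by $r_j\in\sigma^nV''$ for $j\ge n$ with $r_{j+1}-r_j\in\sigma^jV''$, and write $r_j=\sigma^ns_j$. Since $V''$ is a domain, $s_{j+1}-s_j\in\sigma^{j-n}V''$, so the $s_j$ define an element $\hat s\in\widehat V$, and $\sigma^n\hat s$ is the given element. Hence $\widehat V/\sigma^n\widehat V=V''/\sigma^nV''$, and $\widehat V$ is $\sigma$-adically complete and separated.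

An element of $\widehat V$ whose image in the local ring $V''/\sigma V''$ is a unit is a unit in every $V''/\sigma^nV''$, the kernels being nilpotent, and the inverses are compatible. So $\widehat V$ is local with residue field $K(\bar\theta)$, and $\sigma\in\widehat{\mathfrak m}$.

Finally let $0\ne\hat r\in\widehat V$. Choose $n$ with $\hat r\notin\sigma^n\widehat V$ and $r\in V''$ with $\hat r-r\in\sigma^{n+1}\widehat V$. Then $r\notin\sigma^nV''$, so $\sigma^n\in rV''$ and $\hat r\in r(1+\sigma\widehat V)$. Thus every nonzero element of $\widehat V$ is a nonzero element of the domain $V''\subset\widehat V$ times a unit, and $\widehat V$ is a domain.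
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
\emph{Step 1: the family.} By (A7) there are a valuation ring $V$ and a morphism $\operatorname{Spec}V\to Y_\infty$ sending the generic point to $\beta$ and the closed point to $\tilde\alpha$. Let $\mathfrak m$ be the maximal ideal, $K=V/\mathfrak m\supset\kappa$ the residue field and $L$ the fraction field; bars denote residue classes. Let $U=\operatorname{Spec}R$ be an affine open neighborhood of $\zeta$ in $Y$, so that $\mathcal O(X)\subset R\subset k(X)$. The closed point of $\operatorname{Spec}V$ maps into the open set $\pi_Y^{-1}(U)=U_\infty$, hence all of $\operatorname{Spec}V$ does, and by (A1) we obtain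
\[
\Phi\colon R\to V[[t]],
\]
which induces a base extension of $\beta$ over $L$ and of $\tilde\alpha$ over $K$. In particular $\beta(0)\in U$. It is this homomorphism, defined on $R$ and not only on $\mathcal O(X)$, that expresses that the family lives on $Y$.

Since $f(\beta(0))\in S$, the series $\Phi(x)$ and $\Phi(y_j)$ have zero constant term. By Lemma~\ref{lem:normal}, $\Phi(x)=t^2\xi$ and $\Phi(y)=tw$ with $t\xi^2+g(w)=0$. Write
\[
w=(w_1,w_2,w_3)=\sum_{n\ge0}b_nt^n\quad(b_n\in V^3),\qquad\xi=\sum_{n\ge0}e_nt^n,\qquad a_V=\Phi(a).
\]
Reduction modulo $\mathfrak m$ gives $\alpha$, so $\bar w=tc$, $\bar\xi=tz$, $\bar a_V=a(t)$. Thus $e_0$ and the coordinates of $b_0$ lie in $\mathfrak m$, while $\bar b_1=c_0$ and $\bar e_1=z_0\ne0$. Let $b=f_\infty(\beta)$.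

\emph{Step 2: the case $b_0=0$.} Then $e_0=0$ by Lemma~\ref{lem:normal}, so $b\in A_2=\overline{\{\alpha\}}$. Also $b$ specializes to $f_\infty(\tilde\alpha)=\alpha$, so $b=\alpha$. Thus $\beta$ lifts a base extension of $\alpha$, and $\beta(0)=\zeta$ by Lemma~\ref{lem:lift}. From now on $b_0\ne0$.

\emph{Step 3: rescaling reveals the tangent line.} Modulo $\mathfrak m$ the vector $b_0$ vanishes and its direction is lost. To see it, we measure $t$ in units of the size of $b_0$. Let $\sigma$ be a coordinate of $b_0$ that generates the ideal of the three coordinates. Then $0\ne\sigma\in\mathfrak m$ and $b_0=\sigma\rho$ with $\rho\in V^3$, $\bar\rho\ne0$, and $g(\rho)=0$ because $g(b_0)=0$. Apply the homomorphism $V[[t]]\to V[[\tau]]$, $t\mapsto\sigma\tau$. Then $w(\sigma\tau)=\sigma\tilde w(\tau)$ with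
\[
\tilde w(\tau)=\rho+b_1\tau+\sum_{n\ge2}\sigma^{n-1}b_n\tau^n,
\]
and \eqref{eq:normal} becomes $\tau\,\xi(\sigma\tau)^2=-\sigma^2g(\tilde w)$ after division by $\sigma$. The coefficient of $\tau$ shows that $(e_0/\sigma)^2\in V$, so $e_0=\sigma\varepsilon$ with $\varepsilon\in V$ because $V$ is integrally closed. Hence $\xi(\sigma\tau)=\sigma\psi(\tau)$ with
\[
\psi(\tau)=\varepsilon+e_1\tau+\sum_{n\ge2}\sigma^{n-1}e_n\tau^n,\qquad\tau\,\psi^2=-g(\tilde w).
\]
Modulo $\mathfrak m$ the last identity is \eqref{eq:line}. Apply Lemmas~\ref{lem:line} and~\ref{lem:general}(a) with $\Omega$ an algebraic closure of $K$. Let $\tau_0=-\varepsilon/e_1\in V$, whose residue is $\bar\tau_0=-\bar\varepsilon/z_0$, and let $\bar\delta=\bar\rho+\bar\tau_0c_0\in K^3$. We conclude that $\varepsilon$ and $\tau_0$ are units of $V$, that all coordinates of $\bar\rho$ and $\bar\delta$ are nonzero, and that $([\bar\rho],a_0)$ and $([\bar\delta],a_0)$ are both the generic point of $D\times\mathbb A^N$.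

\emph{Step 4: $\beta(0)$ is the center of $v_1$.} This uses the point $\tau=0$ of the line. Over $L$ the series $w_1$ is a unit of $L[[t]]$, since $w_1(0)=\sigma\rho_1\ne0$. By Lemma~\ref{lem:toW} with $\Lambda=L[[t]]$, the arc $b$, extended to $L$, lifts to an arc on $W'$ with $u=tw_1$ of order $1$ and with base point
\[
u=0,\qquad p=\frac{\varepsilon}{\sigma\rho_1^2},\qquad q_i=\frac{\rho_i}{\rho_1},\qquad a=a_V(0).
\]
We verify (G). The elements $\rho_i/\rho_1$ and $a_V(0)$ lie in $V$ and define a homomorphism $\mathcal O(D_1\times\mathbb A^N)\to V$. Its composite with $V\to K$ is the point $([\bar\rho],a_0)$, which is generic, so the composite is injective. Hence nonzero elements map to units of $V$, and $V$ contains the field $M=k(\rho_2/\rho_1,\rho_3/\rho_1,a_V(0))\cong k(D\times\mathbb A^N)$. An element of $L$ algebraic over $M$ is integral over $V$, so it lies in $V$. But $\varepsilon/(\sigma\rho_1^2)\notin V$, because its inverse lies in $\mathfrak m$. So it is transcendental over $M$, and the base point is $\eta_1$.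

By Lemma~\ref{lem:order}(a), $b$ is dominant and the order along it is $v_1$. By Lemma~\ref{lem:lift}, $\beta(0)$ is the generic point of $c_Y(v_1)$. As $\beta(0)\in U$, this means that $R\subset\mathcal O_{W,\eta_1}$ and that the prime ideal of $\beta(0)$ in $R$ is
\begin{equation}\label{eq:pbeta}
\mathfrak p_\beta=\{h\in R:\ v_1(h)>0\}.
\end{equation}

\emph{Step 5: evaluating next to the point of tangency.} It remains to show that $\zeta$ is also the center of $v_1$. The family has no member that displays this, so we cut the two-dimensional family in another direction, the one that produced the curve $\Gamma$ in Section~\ref{sec:example}. Let $V\to\widehat V\ni\theta$ be as in Lemma~\ref{lem:complete}; we denote elements of $V$ and their images in $\widehat V$ by the same letters. Put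
\[
\tau_*=\tau_0+\sigma\theta,\qquad t_*=\sigma\tau_*,\qquad\chi\colon V[[t]]\to\widehat V,\quad\sum r_nt^n\mapsto\sum r_nt_*^{\,n}.
\]
The series converge because $t_*\in\sigma\widehat V$, and $\chi$ is a ring homomorphism; we write $r(t_*)$ for $\chi(r)$. The element $\tau_*$ is a unit, with residue $\bar\tau_0$. We have $w(t_*)=\sigma w_*$, where
\[
w_*=\rho+b_1\tau_*+\sigma\sum_{n\ge2}\sigma^{n-2}b_n\tau_*^n,\qquad\overline{w_*}=\bar\rho+\bar\tau_0c_0=\bar\delta .
\]
Since $\varepsilon+e_1\tau_0=0$, the series $\xi$ gains one more factor of $\sigma$: we have $\xi(t_*)=\sigma^2\omega$, where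
\[
\omega=e_1\theta+e_2\tau_*^2+\sigma\sum_{n\ge3}\sigma^{n-3}e_n\tau_*^n,\qquad\bar\omega=z_0\bar\theta+\bar e_2\bar\tau_0^{\,2}.
\]
As $z_0\ne0$ and $z_0,\bar e_2,\bar\tau_0\in K$, the residue $\bar\omega$ is transcendental over $K$. The extra factor of $\sigma$ is what makes $\xi/w_1^2$ integral at $t_*$.

\emph{Step 6: two readings of one homomorphism.} Let $\Psi=\chi\circ\Phi\colon R\to\widehat V$.

First, $t_*\in\widehat{\mathfrak m}$, so the residue of $\Psi(h)$ is the residue of the constant term of $\Phi(h)$, which is the value of $h$ at $\tilde\alpha(0)=\zeta$. Hence $\Psi^{-1}(\widehat{\mathfrak m})$ is the prime ideal $\mathfrak p_\zeta$ of $\zeta$ in $R$.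

Second, apply Lemma~\ref{lem:toW} with $\Lambda=\widehat V$ to $t_*,\xi(t_*),w(t_*),a_V(t_*)$. The first coordinate $w_{*,1}$ of $w_*$ is a unit because $\bar\delta_1\ne0$, so $w_1(t_*)=\sigma w_{*,1}\ne0$, and the quotients $\xi(t_*)/w_1(t_*)^2=\omega/w_{*,1}^2$ and $w_i(t_*)/w_1(t_*)=w_{*,i}/w_{*,1}$ lie in $\widehat V$. We obtain a homomorphism $\mathcal O(W')\to\widehat V$ that extends $\Psi|_{\mathcal O(X)}$, with $u\mapsto\sigma^2\tau_*w_{*,1}$. Modulo $\widehat{\mathfrak m}$ it is the point
\[
(u,p,q_2,q_3,a)=\bigl(0,\ \bar\omega/\bar\delta_1^2,\ \bar\delta_2/\bar\delta_1,\ \bar\delta_3/\bar\delta_1,\ a_0\bigr).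
\]
This is $\eta_1$ by (G), because $([\bar\delta],a_0)$ is generic and $\bar\omega$ is transcendental over the field $K$, which contains $\bar\delta_i$ and $a_0$. So the homomorphism extends to a local homomorphism $\lambda\colon\mathcal O_{W,\eta_1}\to\widehat V$. It is injective: a nonzero ideal of the discrete valuation ring contains a power of $u$, and $\lambda(u)$ is $\sigma^2$ times a unit, which is nonzero in the domain $\widehat V$.

Now $\lambda$ and $\Psi$ agree on $R\subset\mathcal O_{W,\eta_1}$. Indeed, write $h\in R$ as $h_1/h_2$ with $h_1,h_2\in\mathcal O(X)$ and $h_2\ne0$. Then $\Psi(h)\Psi(h_2)=\Psi(h_1)=\lambda(h_1)=\lambda(h)\lambda(h_2)$ and $\Psi(h_2)=\lambda(h_2)\ne0$, so $\Psi(h)=\lambda(h)$. Since $\lambda$ is local, \eqref{eq:pbeta} gives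
\[
\mathfrak p_\zeta=\{h\in R:\ \lambda(h)\in\widehat{\mathfrak m}\}=\{h\in R:\ v_1(h)>0\}=\mathfrak p_\beta .
\]
Thus $\zeta=\beta(0)$, and this point is the generic point of both $c_Y(v_2)$ and $c_Y(v_1)$.
\end{proof}

\section{Proof of the theorem, and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) The valuation $v_2$ is not Nash by Proposition~\ref{prop:notnash}. Let $f\colon Y\to X$ be an arc-wise semi-resolution, and let $\tilde\alpha$ and $\zeta$ be as in Section~\ref{sec:rigid}. Since $f(\zeta)=\alpha(0)\in S$, there is an irreducible component $E$ of $f^{-1}(S)$ containing $\zeta$. By hypothesis the closed set $\pi_Y^{-1}(E)$ is irreducible. Its generic point $\beta$ specializes to $\tilde\alpha$, and $\beta(0)$ is the generic point of $E$ by (A3). Proposition~\ref{prop:rigid} gives $\beta(0)=\zeta$, so $c_Y(v_2)=E$ is an irreducible component of $f^{-1}(X_{\mathrm{sing}})$. Hence $v_2$ is strongly essential.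

(2) On the resolution $W$ the components of the preimage of $S$ are the distinct prime divisors $E_1$ and $E_2$. By Lemma~\ref{lem:order}(b), an essential valuation is $v_1$ or $v_2$, and $v_1\neq v_2$. Nash valuations exist because $\pi_X^{-1}(S)\ne\emptyset$; they are essential by Proposition~\ref{prop:chain}, and $v_2$ is not one of them. So $v_1$ is the only Nash valuation, and it is strongly essential. By (1), $v_2$ is strongly essential as well, and both are essential.
\end{proof}

\begin{remark}\label{rem:both}
Both alternatives of Proposition~\ref{prop:rigid} occur on arc-wise semi-resolutions. On $Y=W$ the centers of $v_1$ and $v_2$ differ, so only the first can hold. On $Y=X$ the arc $b$ in the proof of Proposition~\ref{prop:notnash} realizes the second, and both centers equal $S$. The identity of $X$ is an arc-wise semi-resolution. Indeed, by Theorem~\ref{thm:main}(2) and Lemma~\ref{lem:lift}, the generic arc of any component $C$ of $\pi_X^{-1}(S)$ lifts to $W$ with base point $\eta_1$. So $C$ lies in the closure of the image of $\pi_W^{-1}(E_1)$, which is irreducible by (A4) and contained in $\pi_X^{-1}(S)$; hence $C$ equals this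 closure, and there is only one component.
\end{remark}

\begin{remark}\label{rem:hyp}
The irreducibility of $\pi_Y^{-1}(E)$ is used once, to produce an arc $\beta$ that starts at the generic point of $E$ and specializes to $\tilde\alpha$. The model $Y_1$ of Section~\ref{sec:example} shows that it cannot be dropped, since there the center of $v_2$ is not a component. Characteristic zero enters through the form $T$, the Gauss map in Lemma~\ref{lem:hessian}, and Kolchin's theorem. The smoothness of $D$ gives the resolution $W$, the irreducibility of $E_1$, and the nonvanishing of $T(\delta,\delta,\cdot)$. The resolution $W\to X$ is an isomorphism over $X\setminus S$, and $E_1,E_2$ are smooth and meet transversally, as the chart of $G$ shows; so Theorem~\ref{thm:main}(2) is unchanged if these properties are required of resolutions in Definition~\ref{def:classes}.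
\end{remark}

\begin{remark}\label{rem:surface}
With one variable fewer the degeneration does not exist. Let $g$ be a cubic form in $y_1,y_2$ with three distinct linear factors, and define $A_2$ and $\alpha$ on the surface $X=\{x^2+g=0\}$ as before. Let $\beta\in\pi_X^{-1}(0)$ specialize to $\alpha$ and run Steps 1--3 of the proof of Proposition~\ref{prop:rigid} with $Y=X$. If $b_0\ne0$ we reach \eqref{eq:line}; now $\bar\rho,c_0$ form a basis of $\Omega^2$, so $g(\lambda\bar\rho+\tau c_0)=-\tau(\lambda\bar\varepsilon+\tau z_0)^2$ exhibits a repeated factor of $g$, which is impossible. Hence $b_0=0$ and $\beta=\alpha$, so $A_2$ is an irreducible component of $\pi_X^{-1}(0)$. The third variable provides lines through a general point that are tangent to $D$.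
\end{remark}

\begin{thebibliography}{9}

\bibitem{dF}
Tommaso de Fernex, \emph{The space of arcs of an algebraic variety}, arXiv:1604.02728 (2016).

\bibitem{Stacks}
\emph{Stacks Project}, Tag 01J8.

\end{thebibliography}
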